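# Paired strips with random phases, and progressions in lower level-sets of $1_A*1_A$

Throughout, $N$ is a prime and $\mathbb Z_N$ is the integers modulo $N$; when convenient, its elements are identified with $0,1,\dots,N-1$. We write $\|t\|$ for the distance from $t$ to the nearest integer, $\mathbb T=\mathbb R/\mathbb Z$, $e(t)=e^{2\pi i t}$, and $\log$ for the natural logarithm. For $z\in\mathbb Z_N$ the quantities $\|z/N\|$ and $z/N\in\mathbb T$ are well defined.

## 1. A set built from paired strips

Take an even integer $K\ge4$ and a number $\delta\in(0,\frac18]$. For $0\le m\le K-1$ cut out of the circle the closed strip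
$$P_m=\Big[\frac mK,\frac{m+4/5}K\Big]\subset\mathbb T .$$
The strips are disjoint, with gaps of length $\frac1{5K}$ between them. Pair the strip $m$ with the strip $K-1-m$. Since $K$ is even, no strip is its own partner, and the $K/2$ pairs are indexed by $I_0=\{0,1,\dots,K/2-1\}$ through
$$c(m)=\min(m,K-1-m)\in I_0 .$$
Thus $c(m)=c(n)$ exactly when $n=m$ or $n=K-1-m$.

Give each pair its own random data: choose $r_i,s_i$ for $i\in I_0$ independently and uniformly from $\mathbb Z_N$. Put $\rho_m=r_{c(m)}$, with $\sigma_m=0$ if $m<K/2$ and $\sigma_m=s_{c(m)}$ if $m\ge K/2$. So the two strips of a pair share the multiplier $r_i$, and the second one carries the offset $s_i$. Finally set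
$$A_m=\Big\{a\in\mathbb Z_N:\ \frac aN\in P_m,\ \Big\|\frac{\rho_ma+\sigma_m}N\Big\|\le\frac\delta2\Big\},\qquad A=\bigcup_{m=0}^{K-1}A_m .$$
The union is disjoint. In words: the position $a/N$ decides which phase $a$ has to satisfy.

**Definition (hit).** For $i\in I_0$ and $x\in\mathbb Z_N$, the index $i$ is a *hit* for $x$ if $\|(r_ix+s_i)/N\|\le\delta/2$.

For instance, let $N=101$ and $\delta=\frac18$. Then $\|z/N\|\le\frac1{16}$ means $z\in\{-6,\dots,6\}$ modulo $101$. If $r_i=10$ and $s_i=3$, then $i$ is a hit for $x=10$, because $103\equiv2$, and not for $x=5$, because $53$ is far from $0$.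

Look at $K=4$. The strips are $[0,0.2]$, $[0.25,0.45]$, $[0.5,0.7]$, $[0.75,0.95]$, and the pairs are $\{0,3\}$ and $\{1,2\}$. The sum of two strips is $P_m+P_n=[\frac{m+n}4,\frac{m+n+1.6}4]$. For $m+n=0,1,2,3,4,5,6$ these are, before reduction modulo $1$,
$$[0,0.4],\ [0.25,0.65],\ [0.5,0.9],\ [0.75,1.15],\ [1,1.4],\ [1.25,1.65],\ [1.5,1.9].$$
Modulo $1$, the only one that meets the open window $(0.9,1)$ is the one with $m+n=3$. So a sum $x=a+b$ that lands in this window comes from two *partner* strips. Say $a\in A_i$ and $b\in A_{K-1-i}$. Then $\|r_ia/N\|\le\delta/2$ and $\|(r_ib+s_i)/N\|\le\delta/2$, hence $\|(r_ix+s_i)/N\|\le\delta$.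

This is what the construction is for. A point $x$ of the window with $\|(r_ix+s_i)/N\|>\delta$ for all $i$ is missing from $A+A$. Such holes form a random-looking set which is a proportion of about $e^{-O(\delta K)}$ of the window, so there are many of them. A point $x$ of the window with a hit will turn out to have many representations as $a+b$, and so will every point $x$ outside a slightly larger window. Each progression of moderate length will contain a point of one of these two kinds, because a long progression with no hits is too unlikely. So $A+A$ has many holes, yet every long progression contains a sum that is represented many times.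

## 2. Lower level-sets and Croot's Conjecture 2

For $A\subseteq\mathbb Z_N$ write $A+A=\{a+b:a,b\in A\}$ and
$$1_A*1_A(x)=\#\{(a,b)\in A\times A:\ a+b=x\}.$$
An arithmetic progression of length $k$ is a set $\{x,x+d,\dots,x+(k-1)d\}$ with $d\ne0$; for $k\le N$ its $k$ elements are distinct. A *lower level-set* is a set $\{x:1_A*1_A(x)<\lambda\}$.

For a small example take $N=7$, $A=\{0,1,3\}$. The values of $1_A*1_A$ at $0,1,\dots,6$ are $1,2,1,2,2,0,1$ (total $9=|A|^2$). The level-set with $\lambda=2$ is $\{0,2,5,6\}$. It contains the progression $5,6,0$ of length $3$. It has no progression of length $4$, since then its complement $\{1,3,4\}$ would be a progression of length $3$ with the same difference, and none of $1,3,4$ is the midpoint of the other two modulo $7$: $2\cdot1\ne3+4$, $2\cdot3\neq1+4$, $2\cdot4\ne1+3$.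

The set $A+A$ is the complement of the level-set with $\lambda=1$. If $A$ is fairly dense and $A+A$ misses a fair number of points, must the points with few representations contain a long progression? Ernie Croot's "Some properties of lower level-sets of convolutions", arXiv:1108.1578 (2011), asks for the following.

**Conjecture 2.** The following holds for certain absolute constants $0<c_1,c_2,c_3,c_4<1$ and primes $N$ sufficiently large: suppose that $A\subseteq\mathbb Z_N$, $|A|>N\exp(-(\log N)^{c_1})$ and $|A+A|\le N(1-\exp(-(\log N)^{c_2}))$. Then the lower level-set $\{x\in\mathbb Z_N:1_A*1_A(x)<N\exp(-(\log N)^{c_3})\}$ contains an arithmetic progression of length at least $\exp((\log N)^{c_4})$.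

**Intervals.** Let $A=\{0,\dots,h-1\}$ with $2h-1\le N$. Then $1_A*1_A(x)=\min(x+1,2h-1-x)$ for $0\le x\le2h-2$ and it vanishes on $\{2h-1,\dots,N-1\}$, which is a progression of length $N-|A+A|$. Under the hypothesis this length is at least $N\exp(-(\log N)^{c_2})$, which is more than $\exp((\log N)^{c_4})$ for large $N$. So intervals satisfy the conclusion with room to spare.

**One phase.** Let $A=\{a:\|ra/N\|\le\delta/2\}$ with $r\ne0$. Multiplication by $r$ is a bijection of $\mathbb Z_N$ that maps progressions to progressions and turns $A$ into an interval. We are back in the previous case.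

**Many phases at once.** To destroy progressions it is natural to mix phases: take $A=\bigcup_iB_i$ with $B_i=\{a:\|r_ia/N\|\le\delta/2\}$ for several unrelated $r_i$, hoping that $x$ is a sum only if some $\|r_ix/N\|\le\delta$. This is true for sums inside one $B_i$, but the approach breaks on the mixed sums. If $r_i,r_j$ have no short linear relation modulo $N$, then every $x\in\mathbb Z_N$ lies in $B_i+B_j$ (we check this at the end of Section 5). So $A+A=\mathbb Z_N$, and there are no holes at all. The strips cure exactly this: in the window, mixed sums cannot occur.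

**Theorem 1.** For every sufficiently large prime $N$ there is $A\subseteq\mathbb Z_N$ with
$$|A|\ge\frac N{110\log N},\qquad|A+A|\le N\Big(1-\frac1{2300\log N}\Big),$$
such that every arithmetic progression of length at least $1000\log N$ contains some $x$ with $1_A*1_A(x)\ge\dfrac N{110000(\log N)^2}$.

**Theorem 1 refutes Conjecture 2.** Fix any $c_1,c_2,c_3,c_4\in(0,1)$. Since $(\log N)^{c}$ eventually exceeds any fixed multiple of $\log\log N$, for large $N$ we have
$$\frac N{110\log N}>Ne^{-(\log N)^{c_1}},\quad\frac1{2300\log N}\ge e^{-(\log N)^{c_2}},\quad\frac N{110000\log^2N}\ge Ne^{-(\log N)^{c_3}},\quad e^{(\log N)^{c_4}}\ge1000\log N .$$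
By the first two inequalities $A$ satisfies the hypotheses. By the last two, every progression of length at least $\exp((\log N)^{c_4})$ contains a point outside the lower level-set. So the conjecture fails for every choice of the $c_i$ in $(0,1)$ and all sufficiently large primes $N$.

## 3. The parameters $K$, $\delta$, $L$

**Theorem 2.** Let $N$ be prime, $K\ge4$ an even integer, $\frac1K\le\delta\le\frac18$, $L\le N$ a positive integer, $M=3000K^4$. Assume
$$K\log\frac{L\delta}{32}\ge10\log N,\qquad8K^2(2M+1)^3\le N,\qquad Ne^{-3\delta K}\ge160K. \tag{1}$$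
Then there is $A\subseteq\mathbb Z_N$ with

* (i) $\frac1{10}\delta N\le|A|\le24\,\delta N$;
* (ii) $|\mathbb Z_N\setminus(A+A)|\ge\dfrac{e^{-3\delta K}}{10K}N$;
* (iii) every arithmetic progression of length $\ge L$ contains $x$ with $1_A*1_A(x)\ge\delta^2N/900$.

The set will be the $A$ of Section 1 for a suitable choice of the $r_i,s_i$. The first condition in (1) comes from a union bound. For one index, a progression of length $L$ has fewer hits than it should with probability $O(1/(L\delta))$; the $K/2$ indices are independent, so a failure of half of them has probability about $(L\delta)^{-K/4}$ up to constants, and this must beat the number $N^2$ of progressions. The second condition makes the multipliers free of short relations, and the third makes the expected number of holes large.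

**Theorem 2 implies Theorem 1.** Let $K$ be an even integer in $[10\log N,10\log N+2]$, $\delta=1/K$ and $L=\lceil32eK\rceil$, with $N$ large. Then $L\delta/32\ge e$, so $K\log(L\delta/32)\ge K\ge10\log N$. The quantity $8K^2(2M+1)^3$ is bounded by a power of $\log N$, hence by $N$, and $Ne^{-3\delta K}=Ne^{-3}\ge160K$. Also $\frac1K=\delta\le\frac18$, $L\le N$ and $K\le11\log N$. So Theorem 2 applies and gives the following. First, $|A|\ge\frac N{10K}\ge\frac N{110\log N}$. Next, the complement of $A+A$ has at least $\frac N{10e^3K}\ge\frac N{110e^3\log N}\ge\frac N{2300\log N}$ elements, since $110e^3<2210$. The level in (iii) is $\frac N{900K^2}\ge\frac N{108900\log^2N}\ge\frac N{110000\log^2N}$. Finally $L\le32eK+1\le957\log N+1\le1000\log N$, since $32\cdot11\cdot e<957$. $\square$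

## 4. Sums of strips

We record two facts about the $P_m$ alone, with no randomness.

**Lemma A.** (a) Let $x$ be an integer with $(1-\frac2{5K})N<x<N$, and let $x\equiv a+b\pmod N$ with $a/N\in P_m$, $b/N\in P_n$. Then $m+n=K-1$.

(b) Let $x\in\{0,\dots,N-1\}$ and write $Kx/N=q+v$ with $q\in\mathbb Z$ and $v\in[\frac3{10},\frac{13}{10})$. Let $m,n\in\{0,\dots,K-1\}$ with $n\equiv q-m\pmod K$. Then
$$\{t\in P_m:\ x/N-t\in P_n\}\ \text{ contains a closed arc of length at least }\ \tfrac3{10K}. \tag{2}$$

*Proof of (a).* Multiply positions by $K$: modulo $K$ we have $Ka/N\equiv m+u$ and $Kb/N\equiv n+u'$ with $u,u'\in[0,\frac45]$, and $Kx/N=K-1+v$ with $v\in(\frac35,1)$. Then $u+u'-v\equiv K-1-m-n\pmod K$, so $u+u'-v$ is an integer. It is greater than $0-1=-1$ and less than $\frac85-\frac35=1$, so it is $0$. Hence $m+n\equiv-1\pmod K$. Since $0\le m+n\le2K-2$, we get $m+n=K-1$.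

*Proof of (b).* Let $t=(m+u)/K$ with $u\in[0,\frac45]$. Then $x/N-t=(q-m+v-u)/K\equiv(n+v-u)/K\pmod1$, which lies in $P_n$ if $0\le v-u\le\frac45$. So every $u$ with $\max(0,v-\frac45)\le u\le\min(\frac45,v)$ is admissible. This interval has length $v$ if $v\le\frac45$ and $\frac85-v$ if $v>\frac45$, that is, $\min(v,\frac85-v)$. For $v\in[\frac3{10},\frac{13}{10})$ this is at least $\frac3{10}$. Divide by $K$. $\square$

The number $\frac45$ can be understood here. With strips of relative width $\theta$, part (a) needs a window $v\in(2\theta-1,1)$, which is nonempty for $\theta<1$. Part (b) needs $\min(v,2\theta-v)$ to stay positive on a range of $v$ of length $1$, which is possible for $\theta>\frac12$. Any fixed $\theta$ strictly between would serve.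

## 5. Counting points with several prescribed phases

We want to count $a$ with $a/N$, $\rho_ma/N$ and $\rho_na/N$ in prescribed arcs, and to get the expected answer up to a constant. Some hypothesis is needed. If the multipliers are $(1,2)$, no $a$ has $a/N\in[0,\frac18]$ and $2a/N\in[\frac12,\frac34]$, because the first condition forces $2a/N\in[0,\frac14]$. The culprit is the short relation $2\cdot1-1\cdot2=0$. Excluding short relations is enough.

We use two textbook facts. If $g$ is continuous on $\mathbb T$ with $\widehat g(k)=\int_{\mathbb T}g(t)e(-kt)\,dt$ and $\sum_k|\widehat g(k)|<\infty$, then $g(t)=\sum_k\widehat g(k)e(kt)$ for all $t$. And for an integer $j$, $\sum_{a\in\mathbb Z_N}e(ja/N)$ is $N$ if $N\mid j$ and $0$ otherwise. For a vector $k$, $|k|_\infty$ is its largest absolute coordinate.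

**Lemma B.** Let $d\in\{2,3\}$, $\xi\in\mathbb Z^d$, and let $M\ge1$ be an integer such that no $k\in\mathbb Z^d\setminus\{0\}$ with $|k|_\infty\le M$ has $k\cdot\xi\equiv0\pmod N$. Let $I_1,\dots,I_d\subset\mathbb T$ be closed arcs, $I_j$ of length at least $\ell_j$, where $0<\ell\le\ell_j\le1$. If $M\ge24\ell^{-4}$, then
$$\#\{a\in\mathbb Z_N:\ \xi_ja/N\in I_j\ \forall j\}\ \ge\ 2^{-d-1}N\prod_j\ell_j .$$

*Proof.* Shrinking the arcs, let $I_j$ have length exactly $\ell_j$ and center $\theta_j$. We replace the indicator by the tent below it,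
$$g_j(t)=\max\Big(0,1-\frac{2\|t-\theta_j\|}{\ell_j}\Big)\le1_{I_j}(t).$$
Up to translation $g_j=\frac2{\ell_j}1_{[-\ell_j/4,\ell_j/4]}*1_{[-\ell_j/4,\ell_j/4]}$ (there is no wrap-around, as $\ell_j\le1$). The Fourier coefficient of $1_{[-\ell_j/4,\ell_j/4]}$ at $k\ne0$ is $\frac{\sin(\pi k\ell_j/2)}{\pi k}$, and at $0$ it is $\ell_j/2$. Hence
$$\widehat{g_j}(0)=\frac{\ell_j}2,\qquad|\widehat{g_j}(k)|=\frac2{\ell_j}\Big(\frac{\sin(\pi k\ell_j/2)}{\pi k}\Big)^2\le\frac2{\pi^2\ell_jk^2}\quad(k\ne0).$$
The coefficients are summable. After translating $\theta_j$ to $0$ they are all nonnegative, so $\sum_k|\widehat{g_j}(k)|=g_j(\theta_j)=1$. The tail satisfies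
$$\sum_{|k|>M}|\widehat{g_j}(k)|\le\frac4{\pi^2\ell_j}\sum_{k>M}\frac1{k^2}\le\frac4{\pi^2\ell_jM}\le\frac1{2\ell M},$$
because $\pi^2\ge8$. Now expand each $g_j$ in its Fourier series and sum over $a$. The count in the lemma is at least
$$\sum_a\prod_jg_j(\xi_ja/N)=\sum_{k\in\mathbb Z^d}\prod_j\widehat{g_j}(k_j)\sum_ae(k\cdot\xi\,a/N)=N\sum_{k\cdot\xi\equiv0}\prod_j\widehat{g_j}(k_j).$$
The term $k=0$ equals $\prod_j\ell_j/2$. By hypothesis every other term has $|k|_\infty>M$, so some coordinate exceeds $M$ in absolute value. Bounding the sum over that coordinate by the tail and the sums over the others by $1$, we find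
$$\sum_{|k|_\infty>M}\prod_j|\widehat{g_j}(k_j)|\le\frac d{2\ell M}.$$
So the count is at least $N\big(2^{-d}\prod_j\ell_j-\frac d{2\ell M}\big)$. We have $M\ge24\ell^{-4}\ge d2^d\ell^{-d-1}$ for $d=2$ and $d=3$, since $d2^d$ is $8$ or $24$ and $\ell\le1$. Hence $\frac d{2\ell M}\le2^{-d-1}\ell^d\le2^{-d-1}\prod_j\ell_j$. $\square$

**Mixed sums, checked.** We return to the sets $B_i,B_j$ of Section 2. Suppose no nonzero $k\in\mathbb Z^2$ with $|k|_\infty\le M$ has $k_1r_i+k_2r_j\equiv0$, where $M\ge24\delta^{-4}$. Given $x$, apply Lemma B with $d=2$, $\xi=(r_i,r_j)$ and the two arcs of length $\delta$ centered at $0$ and at $r_jx/N$. It gives at least $\delta^2N/8$ elements $a\in B_i$ with $x-a\in B_j$. So $B_i+B_j=\mathbb Z_N$, as claimed.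

## 6. Four properties of the random phases

We recall the probability used. Markov: a nonnegative variable $X$ has $\mathbb P(X>\lambda)\le\mathbb EX/\lambda$. Chebyshev: $\mathbb P(|X-\mathbb EX|\ge\lambda)\le\mathrm{Var}X/\lambda^2$. If $X$ is a sum of pairwise independent indicators, then $\mathrm{Var}X\le\mathbb EX$. Consequently, for such $X$ with $\mu=\mathbb EX>0$,
$$\mathbb P(X<\mu/2)\le\frac\mu{(\mu/2)^2}=\frac4\mu. \tag{3}$$

Assume (1) from now on. Put $p=(2\lfloor\delta N/2\rfloor+1)/N$ and $p'=(2\lfloor\delta N\rfloor+1)/N$; these are the proportions of $z\in\mathbb Z_N$ with $\|z/N\|\le\delta/2$, respectively $\|z/N\|\le\delta$. By the second part of (1), $N\ge2K\ge2/\delta$, so $1/N\le\delta/2$. Hence $p\ge\delta-\frac1N\ge\frac\delta2$, $p\le\delta+\frac1N\le2\delta$ and $p'\le2\delta+\frac1N\le3\delta$.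

For a fixed $y$, the element $r_iy+s_i$ is uniform on $\mathbb Z_N$. For $y\ne y'$ the pair $(r_iy+s_i,r_iy'+s_i)$ is uniform on $\mathbb Z_N^2$: the linear map $(r,s)\mapsto(ry+s,ry'+s)$ has determinant $y-y'$, which is invertible because $N$ is prime. This is why the offset $s_i$ is there. Without it the pair $(r_iy,r_iy')$ would take at most $N$ of the $N^2$ values.

We show that each of the following four events fails with probability at most $\frac18$. Then some choice of the $r_i,s_i$ satisfies all four.

**Event E1 (no short relations).** *For distinct $i,j\in I_0$ there is no $0\ne k\in\mathbb Z^3$ with $|k|_\infty\le M$ and $k_0+k_1r_i+k_2r_j\equiv0$.* This is the hypothesis of Lemma B for the multipliers $(1,r_i,r_j)$. By (1), $M<N$. If $k_1=k_2=0\ne k_0$, the congruence is impossible since $|k_0|<N$. Otherwise one of $k_1,k_2$ is invertible modulo $N$, and the congruence has probability $1/N$. There are at most $K^2$ pairs $(i,j)$ and at most $(2M+1)^3$ vectors $k$, so the failure probability is at most $K^2(2M+1)^3/N\le\frac18$.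

**Event E2 (long progressions are hit).** *Every progression $\{x+jd:0\le j<L\}$, $d\ne0$, contains a point with at least $\max(1,K\delta/16)$ hits.* This event serves progressions that run inside the window. Fix $(x,d)$. As $L\le N$, the points $x+jd$ are distinct. Let $Y_i$ be the number of $j<L$ for which $i$ is a hit for $x+jd$. It is a sum of $L$ pairwise independent indicators with mean $Lp$, so by (3)
$$\mathbb P(Y_i<Lp/2)\le\frac4{Lp}\le\frac8{L\delta},$$
which is less than $1$, since (1) forces $L\delta>32$. The variables $Y_i$ are independent over the $K/2$ indices $i$. The event that at least $K/4$ of them are below $Lp/2$ is a union, over at most $2^{K/2}$ sets of $\lceil K/4\rceil$ indices, of events of probability at most $(8/(L\delta))^{K/4}$. So its probability is at most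
$$2^{K/2}\Big(\frac8{L\delta}\Big)^{K/4}=\Big(\frac{32}{L\delta}\Big)^{K/4}=\exp\Big(-\frac K4\log\frac{L\delta}{32}\Big)\le N^{-5/2}.$$
Outside this event, at least $K/4$ indices have $Y_i\ge Lp/2$, so $\sum_iY_i\ge\frac K4\cdot\frac{Lp}2>0$. This sum counts the hits along the progression, so the point with the most hits has at least the average $\frac{Kp}8\ge\frac{K\delta}{16}$ of them, and at least one. There are at most $N^2$ pairs $(x,d)$, so E2 fails with probability at most $N^{-1/2}\le\frac18$; indeed $N\ge64$ by (1).

**Event E3 (many candidates for holes).** *With $E=\{x:(1-\frac2{5K})N<x<N\}$, at least $\frac{e^{-3\delta K}}{10K}N$ elements $x\in E$ satisfy $\|(r_ix+s_i)/N\|>\delta$ for all $i\in I_0$.* These $x$ will be missing from $A+A$. We have $|E|\ge\frac{2N}{5K}-1\ge\frac N{5K}$, because $N\ge5K$ by (1). By independence over $i$, each $x$ has the property with probability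
$$(1-p')^{K/2}\ge(1-3\delta)^{K/2}\ge e^{-3\delta K}.$$
Here we used $1-t\ge e^{-2t}$ on $[0,\frac12]$ with $t=3\delta\le\frac38$. (The convex function $e^{-2t}$ is below its chord over $[0,\frac12]$, which runs from $1$ to $e^{-1}<\frac12$, hence is below $1-t$.) For $x\ne x'$ the pairs $(r_ix+s_i,r_ix'+s_i)$ are uniform on $\mathbb Z_N^2$ and independent over $i$, so the property for $x$ and the property for $x'$ are independent. The expected count $\mu$ satisfies $\mu\ge\frac N{5K}e^{-3\delta K}\ge32$ by the third part of (1). By (3) the count is at least $\mu/2$ with probability at least $1-\frac4\mu\ge\frac78$.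

**Event E4 (size from above).** *$|A|\le24\delta N$.* An element $a\ne0$ has $a/N$ in at most one $P_m$; if it is in $P_m$, then $\rho_ma+\sigma_m$ is uniform on $\mathbb Z_N$, because $\rho_m$ is uniform and independent of $\sigma_m$. So $\mathbb P(a\in A)\le p\le2\delta$. Therefore $\mathbb E|A|\le1+2\delta N\le3\delta N$, and by Markov E4 fails with probability at most $\frac18$.

## 7. Size, holes and popular sums: proof of Theorem 2

Fix $r_i,s_i$ satisfying E1–E4, and put $\ell=\frac3{10K}$. Then $24\ell^{-4}=\frac{240000}{81}K^4\le3000K^4=M$. Every arc used below has length at least $\ell$: indeed $\frac4{5K}\ge\ell$, and $\delta\ge\frac\delta2\ge\frac1{2K}\ge\ell$. So Lemma B applies with this $\ell$ and $M$ to $\xi=(1,r_i,r_j)$ for $i\ne j$, by E1. It also applies to $\xi=(1,r_i)$, by E1 with $k_2=0$ and any $j\ne i$; such $j$ exists because $|I_0|=K/2\ge2$.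

**Step 1 (part (i)).** We bound the size of $A$ from below; the upper bound is E4. The set $A_m$ consists of the $a$ with $a/N\in P_m$ and $\rho_ma/N$ in the arc of length $\delta$ centered at $-\sigma_m/N$. By Lemma B with $d=2$, $\xi=(1,\rho_m)$,
$$|A_m|\ge\frac N8\cdot\frac4{5K}\cdot\delta=\frac{\delta N}{10K}.$$
Summing over the $K$ disjoint sets $A_m$ gives $|A|\ge\delta N/10$.

**Step 2 (part (ii)).** We show that the points in E3 are holes. Let $x\in E$ satisfy $\|(r_ix+s_i)/N\|>\delta$ for all $i$, and suppose $x=a+b$ with $a\in A_m$, $b\in A_n$. By Lemma A(a), $m+n=K-1$. By symmetry let $m=i<K/2$, so $n=K-1-i\ge K/2$, $\rho_m=\rho_n=r_i$, $\sigma_m=0$ and $\sigma_n=s_i$. Then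
$$\Big\|\frac{r_ix+s_i}N\Big\|\le\Big\|\frac{r_ia}N\Big\|+\Big\|\frac{r_ib+s_i}N\Big\|\le\frac\delta2+\frac\delta2=\delta,$$
a contradiction. So $x\notin A+A$, and (ii) follows from the count in E3.

**Step 3 (part (iii): choosing the point).** We select the point of the progression that has many representations. A progression of length at least $L$ contains one of length exactly $L$. By E2 it contains an $x$ with at least $\max(1,K\delta/16)$ hits. Write $Kx/N=q+v$ as in Lemma A(b), and for each $m$ let $n=n(m)\in\{0,\dots,K-1\}$ with $n\equiv q-m\pmod K$. For each $m$ the arc in (2) is available. There are two cases.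

**Step 4 (part (iii), $q\not\equiv-1\pmod K$).** Here $x$ is outside the region of partner sums, and we show that mixed sums represent it often; the hits play no role. The congruence $2m\equiv q\pmod K$ has at most two solutions $m$ in $\{0,\dots,K-1\}$, so at least $K-2\ge K/2$ values of $m$ have $n\ne m$. Also $m+n\equiv q\not\equiv-1$, so $n\ne K-1-m$. Hence $c(m)\ne c(n)$ for these $m$. The number of $a\in A_m$ with $x-a\in A_n$ is at least the number of $a$ such that $a/N$ lies in the arc (2), $\rho_ma/N$ lies in the arc of length $\delta$ centered at $-\sigma_m/N$, and $\rho_na/N$ lies in the arc of length $\delta$ centered at $(\rho_nx+\sigma_n)/N$. The last condition says $\|(\rho_n(x-a)+\sigma_n)/N\|\le\delta/2$. By Lemma B with $d=3$, $\xi=(1,\rho_m,\rho_n)$, this number is at least $\frac N{16}\cdot\frac3{10K}\delta^2$. The $A_m$ are disjoint, so we may sum over at least $K/2$ values of $m$: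
$$1_A*1_A(x)\ge\frac K2\cdot\frac N{16}\cdot\frac{3\delta^2}{10K}=\frac3{320}\delta^2N\ge\frac{\delta^2N}{900}.$$

**Step 5 (part (iii), $q\equiv-1\pmod K$).** Here partner strips are summed, and each hit must be turned into representations. Let $i\in I_0$ be a hit for $x$ and take $m=i$; then $n\equiv-1-i$, so $n=K-1-i$. Let $w=(r_ix+s_i)/N$, so $\|w\|\le\delta/2$. We count the $a$ such that $a/N$ lies in the arc (2), $\|r_ia/N\|\le\delta/2$ and $\|w-r_ia/N\|\le\delta/2$. These $a$ satisfy $a\in A_i$ and $x-a\in A_{K-1-i}$, because $\rho_n(x-a)+\sigma_n=r_ix+s_i-r_ia$. The last two conditions ask that $r_ia/N$ lie in two arcs of length $\delta$ with centers $0$ and $w$; their intersection contains an arc of length $\delta-\|w\|\ge\delta/2$. By Lemma B with $d=2$, $\xi=(1,r_i)$, there are at least $\frac N8\cdot\frac3{10K}\cdot\frac\delta2=\frac{3\delta N}{160K}$ such $a$. Different hits give different $m=i$, so disjoint sets of $a$. With at least $K\delta/16$ hits,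
$$1_A*1_A(x)\ge\frac{3\delta N}{160K}\cdot\frac{K\delta}{16}=\frac{3\delta^2N}{2560}\ge\frac{\delta^2N}{900}.\qquad\square$$

This proves Theorem 2, hence Theorem 1, and Conjecture 2 is false.

## 8. Thresholds proportional to $|A|$

The level at which Theorem 1 defeats the conjecture is polylogarithmic: $N/\log^2N$ up to a constant. With a threshold $\varepsilon|A|$ there is a positive result.

**Theorem 3.** There is an absolute constant $C$ such that the following holds. Let $N\ge3$ be prime, $A\subseteq\mathbb Z_N$, $|A|=\alpha N>0$, $|A+A|\le(1-\gamma)N$ with $0<\gamma\le1$, $0<\varepsilon\le\frac12$, and $L\ge2$ an integer. If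
$$C\,\varepsilon^{-1}\log^2(1/\varepsilon)\,\log(2/\alpha)\,\log\frac L{\gamma\varepsilon}\,\log(L\log N)\le\log N, \tag{4}$$
then $\{x:1_A*1_A(x)<\varepsilon|A|\}$ contains an arithmetic progression of length $L$.

For the threshold of Conjecture 2 this gives nothing, as it must. If $|A|\ge N/(110\log N)$ and $\varepsilon|A|=N\exp(-(\log N)^{c_3})$, then $\varepsilon^{-1}\ge\exp((\log N)^{c_3})/(110\log N)$, which exceeds every power of $\log N$, and (4) fails for large $N$.

**Corollary 4.** Let $c_1,c_2,c_3,c_4>0$ and let $P(c_1,c_2,c_3,c_4)$ be the statement: *for all large primes $N$, if $|A|>N\exp(-(\log N)^{c_1})$ and $|A+A|\le N(1-\exp(-(\log N)^{c_2}))$, then $\{1_A*1_A<|A|(\log N)^{-c_3}\}$ contains an arithmetic progression of length at least $\exp((\log N)^{c_4})$.*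

* (a) $P$ is true if $c_1+c_3+c_4+\max(c_2,c_4)<1$. In particular the conjecture becomes true with $N\exp(-(\log N)^{c_3})$ replaced by $N(\log N)^{-c_3}$.
* (b) $P$ is false if $c_2+c_4<1$ and $c_3>1-c_2-c_4$, for every $c_1>0$.

So when $c_4\le c_2$, $c_2+c_4<1$ and $c_1$ may be taken arbitrarily small, the critical exponent is exactly $c_3=1-c_2-c_4$. For instance, with $c_2=c_4=\frac15$ the statement is true for $c_3<\frac35-c_1$ and false for $c_3>\frac35$. For $c_2<c_4$ the two ranges do not meet, and the argument here leaves the gap between them open.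

**How to think about Theorem 3.** Let $h=1_A*1_A/|A|$. Then $h(y)=\frac1{|A|}\sum_{a\in A}1_A(y-a)$ is an average of translates of $1_A$, so it can be approximated by sampling a few $a$'s. Many shifts $s$ of one sample are again good samples, and differences of such shifts are almost periods of $h$. (If $A$ is an interval of length $n$ with $2n-1\le N$, then $h$ is a tent of slope $\pm1/n$, and a shift by $s$ changes it by at most $|s|/n$.) Starting at a zero of $h$ and moving along a progression of almost periods, $h$ stays small.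

The straightforward version asks that the sample average $F(y)$ be within additive error about $\varepsilon$ of $h(y)$ for most $y$. At a $y$ with $h(y)=\frac12$, an average of $m$ samples has standard deviation $\frac1{2\sqrt m}$, so this forces $m$ to be of order $\varepsilon^{-2}$. The factor $\varepsilon^{-1}$ in (4) would become $\varepsilon^{-2}$, and part (a) would not meet part (b). But large values of $h$ need not be known so well: we only want to know that small values stay small. So we allow an error proportional to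
$$H(y)=\max(h(y),\varepsilon_1),$$
where $\varepsilon_1$ is a small multiple of $\varepsilon$. With $\varepsilon_1=0.01$ and relative error $\eta=0.1$, the allowed error is $0.05$ where $h=\frac12$ and $0.001$ where $h=0$. The variance of a sample is at most $H$, so $m$ of order $\eta^{-2}\varepsilon_1^{-1}$ is enough, up to a logarithm. This is a one-sided (multiplicative-error) version of Croot–Sisask sampling, to be combined with Chang's theorem.

We recall the tools.

*Bernstein's inequality.* If $X$ is a sum of independent indicator variables and $s>0$, then $\mathbb P(|X-\mathbb EX|\ge s)\le2\exp\big(-\frac{s^2}{2(\mathrm{Var}X+s/3)}\big)$.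

*Fourier analysis on $\mathbb Z_N$.* With $\widehat g(r)=\frac1N\sum_yg(y)e(-ry/N)$ we have $g(y)=\sum_r\widehat g(r)e(ry/N)$ and $\sum_r|\widehat g(r)|^2=\frac1N\sum_y|g(y)|^2$. Moreover $\widehat{1_A*1_A}(r)=N\,\widehat{1_A}(r)^2$.

*Chang's theorem* (M.-C. Chang, Duke Math. J. 113 (2002); Tao–Vu, *Additive Combinatorics*, Lemma 4.36). There is an absolute $C_1$ such that if $S\subseteq\mathbb Z_N$, $|S|=\sigma N>0$, and $\varphi(r)=\frac1{|S|}\sum_{s\in S}e(rs/N)$, then there is $\Lambda\subseteq\mathbb Z_N$ with $1\le|\Lambda|\le C_1\log(2/\sigma)$ such that every $r$ with $|\varphi(r)|\ge\frac12$ is of the form $\sum_{\lambda\in\Lambda}\epsilon_\lambda\lambda$ with $\epsilon_\lambda\in\{-1,0,1\}$. For example, if $S=\mathbb Z_N$ then $\varphi(r)=0$ for $r\ne0$, and $\Lambda=\{0\}$ works.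

A *Bohr set* is a set $\{u\in\mathbb Z_N:\|\lambda u/N\|\le\kappa'\ \forall\lambda\in\Lambda\}$; for $\Lambda=\{1\}$ and $\kappa'<\frac12$ it is an interval around $0$.

## 9. Almost periods with multiplicative error: proof of Theorem 3

Let $h=1_A*1_A/|A|\in[0,1]$ and $Z=\mathbb Z_N\setminus(A+A)$, so $|Z|\ge\gamma N$ and $h=0$ on $Z$. Put
$$\varepsilon_1=\frac\varepsilon{17},\quad H=\max(h,\varepsilon_1)\le1,\quad k=\Big\lceil\log_4\frac4{\varepsilon_1}\Big\rceil,\quad\eta=\frac1{3k},\quad\tau=\frac{\gamma\varepsilon_1}{4kL},\quad m=\Big\lceil3\eta^{-2}\varepsilon_1^{-1}\log\frac2\tau\Big\rceil .$$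
Thus $4^{-k}\le\varepsilon_1/4$ and $\eta\le\frac13$. The number $k$ is a number of steps: one step of an almost period costs a factor $e^{3\eta}$ in $H$, and $k$ steps will cost a factor $e$.

**Step 1 (sampling).** We show that a random sample from $A$ approximates $h$ within $\eta H$ at most points. For $b\in\mathbb Z_N^m$ let $F_b(y)=\frac1m\sum_{i=1}^m1_A(y-b_i)$. If $a$ is uniform in $A^m$, then $mF_a(y)$ has the distribution $\mathrm{Bin}(m,h(y))$. Apply Bernstein with $s=\eta mH(y)$, where the variance is at most $mh(y)\le mH(y)$: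
$$\frac{s^2}{2(\mathrm{Var}+s/3)}\ge\frac{\eta^2m^2H(y)^2}{2mH(y)(1+\eta/3)}\ge\frac9{20}\eta^2mH(y)\ge\frac13\eta^2m\varepsilon_1\ge\log\frac2\tau .$$
Here $\eta\le\frac13$ gives $2(1+\eta/3)\le\frac{20}9$, and the last inequality is the choice of $m$. So for each $y$
$$\mathbb P\big(|F_a(y)-h(y)|>\eta H(y)\big)\le2e^{-\log(2/\tau)}=\tau .$$
For $a\in A^m$ let $\mathrm{Bad}_a=\{y:|F_a(y)-h(y)|>\eta H(y)\}$. Its expected size is at most $\tau N$. By Markov, the set $G$ of those $a\in A^m$ with $|\mathrm{Bad}_a|\le2\tau N$ satisfies $|G|\ge\frac12|A|^m$.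

**Step 2 (almost periods).** We find one sample with many good translates, and deduce that $H$ changes little under differences of the translations. Write $\mathbf 1=(1,\dots,1)$. For each $s$ the map $b\mapsto b+s\mathbf 1$ is a bijection of $\mathbb Z_N^m$, so $\sum_{b\in\mathbb Z_N^m}\#\{s:b+s\mathbf 1\in G\}=N|G|$. Hence there is $b$ such that $S=\{s\in\mathbb Z_N:b+s\mathbf 1\in G\}$ has
$$|S|=\sigma N,\qquad\sigma\ge\frac{|G|}{N^m}\ge\frac12\alpha^m .$$
For $s\in S$ write $\mathrm{Bad}(s)=\mathrm{Bad}_{b+s\mathbf 1}$; it has at most $2\tau N$ elements. Since $F_{b+s\mathbf 1}(y)=F_b(y-s)$, for $s\in S$ and $y\notin\mathrm{Bad}(s)$ we have $|F_b(y-s)-h(y)|\le\eta H(y)$, and we claim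
$$(1-\eta)H(y)\le\max(F_b(y-s),\varepsilon_1)\le(1+\eta)H(y). \tag{5}$$
For the upper bound, $F_b(y-s)\le h(y)+\eta H(y)\le(1+\eta)H(y)$ and $\varepsilon_1\le H(y)$. For the lower bound, if $h(y)\ge\varepsilon_1$ then $H(y)=h(y)$ and $F_b(y-s)\ge(1-\eta)H(y)$; otherwise $H(y)=\varepsilon_1$ and the maximum is at least $\varepsilon_1$.

Now let $s,s'\in S$, $y\notin\mathrm{Bad}(s)$ and $y-s+s'\notin\mathrm{Bad}(s')$. Apply (5) to $(y,s)$ and to $(y-s+s',s')$. Since $(y-s+s')-s'=y-s$, both $H(y)$ and $H(y-s+s')$ are compared with the same number $\max(F_b(y-s),\varepsilon_1)$. So they differ by a factor of at most $\frac{1+\eta}{1-\eta}$ in either direction. The function $\log\frac{1+\eta}{1-\eta}=2\sum_{j\ge0}\frac{\eta^{2j+1}}{2j+1}$ is convex on $[0,\frac13]$, is $0$ at $0$ and equals $\log2<1$ at $\frac13$. Hence it is at most $3\eta$, and the factor is at most $e^{3\eta}$.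

**Step 3 (a walk of $k$ steps).** We iterate, because an average over a single step $s'-s$ will only damp Fourier coefficients by $|\varphi|^2$, which off the large spectrum is only known to be below $\frac14$, and we need about $\varepsilon_1$. Let $\omega=(s_1,s_1',\dots,s_k,s_k')$ be uniform in $S^{2k}$, $t_l=\sum_{i\le l}(s_i'-s_i)$ (so $t_0=0$), and $t=t_k$. Call $\omega$ bad for $y$ if for some $l\in\{1,\dots,k\}$ either $y+t_{l-1}\in\mathrm{Bad}(s_l)$ or $y+t_l\in\mathrm{Bad}(s_l')$. Let $\beta(y)$ be the probability that $\omega$ is bad for $y$. For a fixed $\omega$ each of these $2k$ conditions holds for at most $2\tau N$ values of $y$, so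
$$\sum_y\beta(y)\le4k\tau N. \tag{6}$$
If $\omega$ is not bad for $y$, then Step 2 applies to each step from $y+t_{l-1}$ to $y+t_l=(y+t_{l-1})-s_l+s_l'$. As $3\eta k=1$, this gives $e^{-1}H(y)\le H(y+t)\le eH(y)$. Splitting into good and bad $\omega$, and using $0\le H\le1$ on the bad ones,
$$\mathbb E_\omega H(y+t)\le eH(y)+\beta(y),\qquad H(y)\le e\,\mathbb E_\omega H(y+t)+\beta(y). \tag{7}$$
For the second inequality, $H(y)\,\mathbb P(\omega\text{ good})\le e\,\mathbb E_\omega[H(y+t)1_{\omega\text{ good}}]$ and $H(y)\,\mathbb P(\omega\text{ bad})\le\beta(y)$.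

**Step 4 (the averaged function hardly changes on a Bohr set).** We show that $Th(y)=\mathbb E_\omega h(y+t)$ is almost invariant under a structured set of shifts. We have $\widehat h(r)=\widehat{1_A}(r)^2N/|A|=\widehat{1_A}(r)^2/\alpha$, so
$$\sum_r|\widehat h(r)|=\frac1\alpha\sum_r|\widehat{1_A}(r)|^2=\frac1\alpha\cdot\alpha=1 .$$
By independence, $\mathbb E_\omega e(rt/N)=\prod_{i=1}^k\mathbb E\,e(rs_i'/N)\,\mathbb E\,e(-rs_i/N)=|\varphi(r)|^{2k}$, hence $Th(y)=\sum_r\widehat h(r)|\varphi(r)|^{2k}e(ry/N)$. Let $\Lambda$ be given by Chang's theorem for $S$, $d=|\Lambda|$ and $\kappa=\varepsilon_1/(4\pi)$. Suppose $\|\lambda u/N\|\le\kappa/d$ for all $\lambda\in\Lambda$. If $|\varphi(r)|\ge\frac12$, then $r=\sum_\lambda\epsilon_\lambda\lambda$ with $\epsilon_\lambda\in\{-1,0,1\}$, so $\|ru/N\|\le\kappa$ and $|e(ru/N)-1|\le2\pi\kappa$. If $|\varphi(r)|<\frac12$, then $|\varphi(r)|^{2k}\le4^{-k}$. Therefore, for all $y$,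
$$|Th(y+u)-Th(y)|\le\sum_r|\widehat h(r)||\varphi(r)|^{2k}|e(ru/N)-1|\le2\cdot4^{-k}+2\pi\kappa\le\frac{\varepsilon_1}2+\frac{\varepsilon_1}2=\varepsilon_1. \tag{8}$$

**Step 5 (a progression in the Bohr set).** We find $q$ such that all of $0,q,2q,\dots,(L-1)q$ are admissible shifts in (8). Let $R=\lceil dL/\kappa\rceil$ and suppose $R^d<N$; Step 7 derives this from (4). Split $[0,1)^d$ into $R^d$ half-open cubes of side $1/R$. Two of the $N$ points $(\lambda q'/N)_{\lambda\in\Lambda}$ modulo $1$, $0\le q'<N$, lie in a common cube. Their difference gives $q\not\equiv0$ with $\|\lambda q/N\|\le\frac1R\le\frac\kappa{dL}$ for all $\lambda\in\Lambda$. For $0\le j<L$ we get $\|\lambda jq/N\|\le j\frac\kappa{dL}\le\frac\kappa d$, so (8) holds with $u=jq$. Also $L\le R\le R^d<N$, since $d\ge1$ and $\kappa<1$, so $x,x+q,\dots,x+(L-1)q$ are distinct for every $x$.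

**Step 6 (following $h$ from a zero, given $R^d<N$).** We choose the starting point and conclude. By (6), the average over $x\in Z$ of $\sum_{j=0}^{L-1}\beta(x+jq)$ is at most
$$\frac1{\gamma N}\cdot L\cdot4k\tau N=\frac{4kL\tau}\gamma=\varepsilon_1 .$$
Fix $x\in Z$ with $\sum_{j<L}\beta(x+jq)\le\varepsilon_1$; then each $\beta(x+jq)\le\varepsilon_1$. Since $h(x)=0$, we have $H(x)=\varepsilon_1$, and the first part of (7) gives
$$Th(x)\le\mathbb E_\omega H(x+t)\le(e+1)\varepsilon_1 .$$
For $0\le j<L$ we use the second part of (7), then $H\le h+\varepsilon_1$, then (8):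
$$h(x+jq)\le H(x+jq)\le e\,\mathbb E_\omega H(x+jq+t)+\varepsilon_1\le e\big(Th(x+jq)+\varepsilon_1\big)+\varepsilon_1\le e\big(Th(x)+2\varepsilon_1\big)+\varepsilon_1 .$$
The right side is at most $(e^2+3e+1)\varepsilon_1<17\varepsilon_1=\varepsilon$, because $e^2+3e+1<16.6$. So $x,x+q,\dots,x+(L-1)q$ all lie in $\{1_A*1_A<\varepsilon|A|\}$.

**Step 7 (the condition (4) implies $R^d<N$).** It remains to add up the costs. Let $C_2,C_3,\dots$ be absolute constants. Recall $\varepsilon\le\frac12$, $\gamma\le1$, $L\ge2$, so $\log(1/\varepsilon)\ge\log2$ and $\frac L{\gamma\varepsilon}\ge4$.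

First, $k\le C_2\log(1/\varepsilon)$. Next, $\frac2\tau=\frac{8kL}{\gamma\varepsilon_1}=\frac{136kL}{\gamma\varepsilon}$ and $k\le C_2/\varepsilon$, so $\log\frac2\tau\le\log(136C_2)+2\log\frac L{\gamma\varepsilon}\le C_3\log\frac L{\gamma\varepsilon}$. Since $\eta^{-2}=9k^2$ and $\varepsilon_1^{-1}=17/\varepsilon$,
$$m\le1+459\,k^2\varepsilon^{-1}\log\frac2\tau\le C_4\,\varepsilon^{-1}\log^2(1/\varepsilon)\log\frac L{\gamma\varepsilon},$$
where the $1$ is absorbed because the last product is bounded below by a positive absolute constant. From $\sigma\ge\frac12\alpha^m$ we get $\log\frac2\sigma\le\log4+m\log\frac1\alpha\le2m\log\frac2\alpha$, as $\log4\le2m\log2$. So Chang's bound $d\le C_1\log(2/\sigma)$ gives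
$$d\le C_5D,\qquad D=\varepsilon^{-1}\log^2(1/\varepsilon)\log\frac L{\gamma\varepsilon}\log\frac2\alpha .$$
All factors of $D$ other than $\varepsilon^{-1}$ are bounded below, so $1/\varepsilon\le C_6D$.

Condition (4) reads $C\,D\log(L\log N)\le\log N$. Since $L\ge2$ and $\log N\ge\log3>1$, we have $L\log N\ge2$, so $D\le\frac{\log N}{C\log2}$. Hence, if $C$ is large in terms of $C_5$ and $C_6$, we have $d\le\log N$ and $1/\varepsilon\le\log N$. As $dL/\kappa\ge1$ and $\kappa=\frac\varepsilon{68\pi}$,
$$R\le\frac{2dL}\kappa=136\pi\,\frac{dL}\varepsilon\le C_7L\log^2N\le C_7(L\log N)^2,$$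
so $\log R\le C_8\log(L\log N)$, using $\log(L\log N)\ge\log2$. The constants $C_7,C_8$ do not depend on $C$. Therefore
$$d\log R\le C_5C_8\,D\log(L\log N)\le\frac{C_5C_8}C\log N<\log N$$
if also $C>C_5C_8$. That is $R^d<N$. $\square$

## 10. The exponents: proof of Corollary 4

**Step 1 (part (a)).** We insert the parameters in Theorem 3. Let $\varepsilon=(\log N)^{-c_3}$, $\gamma=\exp(-(\log N)^{c_2})$, $L=\lceil\exp((\log N)^{c_4})\rceil$, and let $A$ have density $\alpha>\exp(-(\log N)^{c_1})$ and $|A+A|\le(1-\gamma)N$. For large $N$ we have $\varepsilon\le\frac12$ and $L\ge2$. The factors in (4) are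
$$\varepsilon^{-1}=(\log N)^{c_3},\quad\log^2\tfrac1\varepsilon=O((\log\log N)^2),\quad\log\tfrac2\alpha=O((\log N)^{c_1}),$$
$$\log\tfrac L{\gamma\varepsilon}=O\big((\log N)^{\max(c_2,c_4)}\big),\quad\log(L\log N)=O((\log N)^{c_4}).$$
So the left side of (4) is $O\big((\log N)^{c_1+c_3+c_4+\max(c_2,c_4)}(\log\log N)^2\big)$, which is at most $\log N$ for large $N$ because the exponent is less than $1$. Theorem 3 gives a progression of length $L\ge\exp((\log N)^{c_4})$ in $\{1_A*1_A<|A|(\log N)^{-c_3}\}$. Since $|A|\le N$, this set is contained in $\{1_A*1_A<N(\log N)^{-c_3}\}$. The condition on the exponents can be met with all $c_i\in(0,1)$ (for instance all equal to $\frac15$), which gives the last assertion of (a).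

**Step 2 (part (b)).** We insert parameters in Theorem 2, now letting $\delta K$ grow. Let $c_2+c_4<1$ and $c_3>1-c_2-c_4$. Put $L=\lfloor\exp((\log N)^{c_4})\rfloor$, let $K$ be an even integer with $20(\log N)^{1-c_4}+2\le K\le20(\log N)^{1-c_4}+4$, and put $\delta=\frac{(\log N)^{c_2}}{6K}$. We check the hypotheses for large $N$.

* $\delta\ge\frac1K$ because $(\log N)^{c_2}\ge6$, and $\delta\le\frac18$ because $\delta\le\frac1{120}(\log N)^{c_2+c_4-1}$ and $c_2+c_4<1$. Also $K\ge4$, and $L\le N$ as $c_4<1$.
* $\log\frac{L\delta}{32}=(\log N)^{c_4}-O(\log\log N)\ge\frac12(\log N)^{c_4}$, so $K\log\frac{L\delta}{32}\ge10\log N$.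
* $8K^2(2M+1)^3$ is at most a power of $\log N$, so it is at most $N$.
* $3\delta K=\frac12(\log N)^{c_2}$ with $c_2<1$, so $Ne^{-3\delta K}\ge160K$.

Let $A$ be the set given by Theorem 2. By (i), $|A|\ge\delta N/10\ge\frac N{10K}>N\exp(-(\log N)^{c_1})$ for large $N$, whatever $c_1>0$ is. By (ii), the complement of $A+A$ has at least $\frac N{10K}e^{-(\log N)^{c_2}/2}\ge N\exp(-(\log N)^{c_2})$ elements. So $A$ satisfies the hypotheses of $P$. By (iii), every progression of length at least $\exp((\log N)^{c_4})\ge L$ contains $x$ with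
$$1_A*1_A(x)\ge\frac{\delta^2N}{900}\ge\frac\delta{900\cdot24}|A|,$$
where we used $|A|\le24\delta N$. For large $N$ we have $K\le24(\log N)^{1-c_4}$, so $\delta\ge\frac1{144}(\log N)^{-(1-c_2-c_4)}$. Since $c_3>1-c_2-c_4$, it follows that $1_A*1_A(x)>(\log N)^{-c_3}|A|$ for large $N$. So no progression of length at least $\exp((\log N)^{c_4})$ lies in $\{1_A*1_A<|A|(\log N)^{-c_3}\}$, and $P(c_1,c_2,c_3,c_4)$ fails. $\square$
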